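# Algebraic projections of solutions of regular singular equations in characteristic $p$

## 1. A solution matrix all of whose projections are algebraic

**Theorem 1.** Let $p$ be a prime, $k$ a perfect field of characteristic $p$, $z=(z_1,z_2,\ldots)$ countably many variables, and $\mathcal R=k(z)(\!(x)\!)$ with the derivation $\partial$ for which
$$\partial x=1,\qquad \partial z_1=\frac1x,\qquad \partial z_i=\frac{\partial z_{i-1}}{z_{i-1}}=\frac1{x\,z_1\cdots z_{i-1}}\quad(i\ge2).$$
Put $\delta=x\partial$. Let $\mathcal O\subset k[[x]]$ be the ring of power series that are algebraic over $k(x)$. Consider a system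
$$\delta Y=AY,\qquad A\in M_n(\mathcal O),\quad\text{all eigenvalues of }A(0)\text{ in }\mathbb F_p. \tag{1}$$
Then (1) has a solution matrix $Y\in M_n(k[z][[x]])$ with $\det Y\ne0$ such that, for every $i\ge0$, all entries of the matrix $\pi_i(Y)$, obtained from $Y$ by setting $z_{i+1}=z_{i+2}=\cdots=0$, are separable algebraic over $k(x,z_1,\ldots,z_i)$.

The theorem answers a question from Florian Fürnsinn, Herwig Hauser, Hiraku Kawanoue, "On Abel's Problem about Logarithmic Integrals in Positive Characteristic", arXiv:2401.14154 (2024). There $k=\mathbb F_p$. A differential equation $Ly=0$ of order $n$ is given, with polynomial or algebraic power series coefficients, a regular singularity at $0$, and local exponents in $\mathbb F_p$. By a result of Fürnsinn–Hauser, $Ly=0$ has $n$ solutions in $\mathbb F_p[z][[x]]$ that are linearly independent over the constants; this holds for arbitrary power series coefficients. Suppose now that the coefficients are algebraic. The solutions involve infinitely many $z_i$, so one cannot simply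 ask that they be algebraic. Instead one cuts off all but the first $i$ variables and asks: is there a basis of solutions whose projections $y_j|_{z_{i+1}=z_{i+2}=\cdots=0}$ are algebraic over $\mathbb F_p(x,z_1,\ldots,z_i)$, for all $j$ and all $i$? The answer is yes, and Section 2 deduces it from Theorem 1.

The proof yields more. Let $K$ be the algebraic closure of $k(x)$ in $k(\!(x)\!)$, so that $\mathcal O=K\cap k[[x]]$. Put $\nabla=\delta-A$ and $P=\nabla^p-\nabla$, the *$p$-curvature* of (1). We shall see that on $k(\!(x)\!)^n$ it is multiplication by a matrix $P\in M_n(\mathcal O)$.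

**Theorem 2.**

(a) In Theorem 1 one may take $Y=H\,u(N)$ with $H\in GL_n(K)\cap M_n(\mathcal O)$, $N\in M_n(\mathcal O\cap k[[x^p]])$, $N^n\equiv0\bmod x^p$, where $u\in\mathbb F_p[z][[T]]$ is a universal series, constructed in Section 5 and independent of the system. Then $\pi_i(Y)\equiv Y\bmod x^{p\lfloor p^i/n\rfloor}$.

(b) For $r\ge0$ the following are equivalent: (i) $P^{p^r}=0$; (ii) (1) has a solution matrix $Y\in M_n(\mathcal O[z_1,\ldots,z_r])$ with $\det Y\neq0$; (iii) (1) has a solution matrix in $GL_n\big(k(z_1,\ldots,z_r)(\!(x)\!)\big)$.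

(c) (1) has a solution matrix $Y\in GL_n(\mathcal R)$ with all entries themselves algebraic over $k(x,z_1,z_2,\ldots)$ if and only if $P$ is nilpotent. In that case the variables $z_1,\ldots,z_r$ with $r=\lceil\log_pn\rceil$ suffice. This $r$ is optimal for every $n$, as the equation $\delta^ny=0$ shows.

So one cannot do without the projections unless the $p$-curvature is nilpotent.

## 2. The field $\mathcal R$, regular singularities, and the passage to systems

**The derivation.** We have $\delta x=x$, $\delta z_1=1$ and $\delta z_i=1/(z_1\cdots z_{i-1})$. Thus $z_1$ plays the role of $\log x$, $z_2$ that of $\log\log x$, and so on. Let $D$ be the $k$-derivation of $k(z)$ with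
$$Dz_1=1,\qquad Dz_i=\frac1{z_1\cdots z_{i-1}},$$
extended to $\mathcal R$ coefficientwise, and let $\theta=x\,\partial/\partial x$. Then $\delta=D+\theta$, that is,
$$\delta\Big(\sum_m f_mx^m\Big)=\sum_m(Df_m+mf_m)x^m .$$
The operators $D$ and $\theta$ commute, $\delta$ is $x$-adically continuous, and $\theta^p=\theta$ because $m^p=m$ in $\mathbb F_p$. On $k(\!(x)\!)$ we have $D=0$, so $\delta=\theta$ and $\delta^p=\delta$ there. A *constant* is an element killed by $\delta$ (equivalently by $\partial$). For $k=\mathbb F_p$ the constants form the field $\mathcal C_p=\mathcal R^p=\mathbb F_p(z_1^p,z_2^p,\ldots)(\!(x^p)\!)$; we use only that it is the field of constants.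

**The projections.** $\pi_i:k[z][[x]]\to k[z_1,\ldots,z_i][[x]]$ sets $z_{i+1}=z_{i+2}=\cdots=0$ in every coefficient. It is an $x$-adically continuous ring homomorphism. It does *not* commute with $\delta$: $\delta z_{i+1}=1/(z_1\cdots z_i)\ne0$ while $\pi_i(z_{i+1})=0$. So the projection of a solution is usually not a solution, and its algebraicity cannot be read off from a differential equation for it.

**Regular singularities.** Let $L=\sum_{j\le n}a_j\partial^j$ with $a_j\in\mathcal O$, $a_n\ne0$. It has a *regular singularity* at $0$ if $x^{n-j}a_j/a_n\in k[[x]]$ for all $j$. Since $x^j\partial^j=\delta(\delta-1)\cdots(\delta-j+1)$,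
$$x^na_n^{-1}L=\sum_j\frac{x^{n-j}a_j}{a_n}\,x^j\partial^j=\delta^n+b_1\delta^{n-1}+\cdots+b_n,\qquad b_j\in K\cap k[[x]]=\mathcal O.$$
The *local exponents* are the roots of $T^n+b_1(0)T^{n-1}+\cdots+b_n(0)$. For example, $y'=y$ becomes $\delta y=xy$, with the single exponent $0$. The equation $x^2y''+xy'=0$ is $\delta^2y=0$, with exponents $0,0$. The equation $x^2y'=y$ is $\delta y=x^{-1}y$ and is not regular singular.

With $A$ the companion matrix, $Ly=0$ is equivalent to $\delta Y=AY$ for the vector $Y=(y,\delta y,\ldots,\delta^{n-1}y)^t$, and the eigenvalues of $A(0)$ are the local exponents. So a regular singular equation with exponents in $\mathbb F_p$ gives a system (1).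

**Independence over constants.** *Let $\mathcal F\subseteq\mathcal R$ be a $\delta$-stable field containing the entries of $A$, and let $Y_1,\ldots,Y_m\in\mathcal F^n$ be solutions of $\delta Y=AY$ that are linearly independent over the constants of $\mathcal F$. Then they are linearly independent over $\mathcal F$; in particular $m\le n$.* Indeed, take a nontrivial relation $\sum f_jY_j=0$ over $\mathcal F$ with as few nonzero $f_j$ as possible, one of them equal to $1$. Applying $\nabla=\delta-A$ gives $\sum(\delta f_j)Y_j=0$, a shorter relation, so all $\delta f_j=0$. Then the relation has constant coefficients, a contradiction.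

**Theorem 1 answers the question.** Let $y_1,\ldots,y_n$ be the first row of the matrix $Y$ of Theorem 1 for the companion system. The columns of $Y$ are $(y_j,\delta y_j,\ldots,\delta^{n-1}y_j)^t$, so the $y_j$ solve $Ly=0$. A constant relation $\sum c_jy_j=0$ gives $\sum c_j\delta^my_j=0$ for all $m$, that is $Yc=0$, hence $c=0$. By the previous paragraph with $\mathcal F=\mathcal R$, the solution space of $Ly=0$ in $\mathcal R$ has dimension at most $n$ over the constants. So $(y_j)$ is a basis. It lies in $k[z][[x]]$, and all its projections are algebraic.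

**Facts used throughout.** Commuting elements of an $\mathbb F_p$-algebra satisfy $(a+b)^p=a^p+b^p$. The $p$-th power of a derivation in characteristic $p$ is a derivation, by Leibniz. We have $T^p-T=\prod_{a\in\mathbb F_p}(T-a)$. A finitely generated torsion-free module over a discrete valuation ring is free. Finally, a finitely generated field extension $E/F$ without nonzero $F$-derivations $E\to E$ is separable algebraic (Lang, *Algebra*, the section on derivations).

## 3. The equations $\delta y=ay$, $\delta^ny=0$ and $y'=y$ by hand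

For $a\in\mathbb F_p$, $\delta y=ay$ is solved by $x^a$ with $0\le a<p$, and there is nothing to prove.

Next take $\delta^ny=0$. For $n\le p$ the elements $1,z_1,\ldots,z_1^{n-1}$ are solutions, since $Dz_1=1$. For $n=p+1$ we need an element $y$ with $Dy=z_1^{p-1}$, and $z_1^p/p$ makes no sense. Here $z_2$ helps: $D(z_1^pz_2)=z_1^p\cdot\frac1{z_1}=z_1^{p-1}$. So $z_1^pz_2$ is the missing solution. All these solutions are polynomials in the $z_i$.

Now $y'=y$ with $p=2$. Write $y=\sum y_mx^m$ with $y_m\in\mathbb F_2[z]$; then $\delta y=xy$ says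
$$Dy_m+m\,y_m=y_{m-1}.$$
Take $y_0=1$, $y_1=1$. Then $Dy_2=1$, so $y_2=z_1+e$ with a constant $e$. Next $Dy_3+y_3=z_1+e$ has the solution $y_3=z_1+e+1$. Choose $e=1$: then $y_2=1+z_1$, $y_3=z_1$, and $Dy_4=z_1$ gives $y_4=z_1^2z_2+e'$ with a constant $e'$. So new variables keep appearing, and at every even step there is a free choice of constant.

The choices matter. The set $\mathbb F_p[[x^p]]$ is uncountable while the power series algebraic over $\mathbb F_p(x)$ are countable, so some $c\in\mathbb F_p[[x^p]]$ is transcendental over $\mathbb F_p(x)$. If $y$ is a solution with $\pi_0(y)$ algebraic and nonzero, then $cy$ is again a solution and $\pi_0(cy)=c\,\pi_0(y)$ is not algebraic. We need a rule for choosing the constants. For $y'=y$, $p=2$, the choice $e=1$, $e'=1+z_1^2$ will turn out to be right to this order. The resulting solution has $\pi_0(y)=1+x+x^2+x^4+x^8+\cdots=1+\sigma$ with $\sigma+\sigma^2=x$. Observe that $\delta(1+\sigma)=x\neq x(1+\sigma)$: the projection is not a solution.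

## 4. Resonance at step $p$ and the equation $N-N^p=P$

The sensible first attempt copies characteristic zero: find an invertible $H$ over $k(\!(x)\!)$ and $N\in M_n(k)$ with $\delta H=AH-HN$, and put $Y=H\,x^N$. Try it on $y'=y$, with $h=\sum h_mx^m$ and $N=c\in k$. The equation $\delta h=(x-c)h$ reads $(m+c)h_m=h_{m-1}$. If $h_{m_0}$ is the first nonzero coefficient, then $c=-m_0$ in $k$, and $(m-m_0)h_m=h_{m-1}$. So $h_{m_0},\ldots,h_{m_0+p-1}$ are all nonzero, and at $m=m_0+p$ we get $0=h_{m_0+p-1}\ne0$. The attempt stops exactly here: in characteristic $p$ the exponents $m_0$ and $m_0+p$ coincide, so there is always resonance.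

The way out is to allow $N$ to be a constant for $\delta$ instead of an element of $k$, that is, $N\in k[[x^p]]$. Which $N$? We compute the $p$-curvature. Here $\nabla=\delta-x=x\partial'$ with $\partial'=\partial-1$, and $[\partial',x]=1$. So, exactly as for $\partial$,
$$\nabla^p-\nabla=\nabla(\nabla-1)\cdots(\nabla-p+1)=x^p\partial'^p=x^p(\partial^p-1)=-x^p\quad\text{on }k(\!(x)\!),$$
since $\partial^p=0$ there. Suppose $h\ne0$ in $k(\!(x)\!)$ satisfies $\delta h=(x-N)h$ with $\delta N=0$, that is, $(\nabla+N)h=0$. As $N$ commutes with $\nabla$,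
$$(\nabla+N)^p-(\nabla+N)=P+N^p-N$$
is multiplication by a series, and it kills $h$. So necessarily $N-N^p=P$. This is an Artin–Schreier equation, whose solution vanishing at $0$ is $N=\sum_{m\ge0}P^{p^m}$, and it is algebraic. The right correction is therefore the one that makes the $p$-curvature vanish, and it comes out algebraic. Section 7 does this for matrices.

This leaves the factor "$x^N$": a matrix $U$ with $\delta U=NU$, built from the $z_i$, with algebraic projections. We do this first with an indeterminate $T$ in place of $N$.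

## 5. A series $u$ with $Du=Tu$ from Artin–Schreier equations

We look for $u\in\mathbb F_p[z][[T]]$ with $Du=Tu$, where $DT=0$. The candidate $\exp(z_1T)$ has denominators. No series $\sum c_mT^m$ with $c_0=1$ in $z_1$ alone can work: it would satisfy $Dc_m=c_{m-1}$, so $D^pc_p=c_0=1$, whereas $D^p=(d/dz_1)^p=0$ on $\mathbb F_p[z_1]$. So with $z_1$ alone we must accept an error. An error of the form
$$Du_1=\Big(T-\frac{n_1}{z_1}\Big)u_1,\qquad Dn_1=0,$$
would be harmless. Since $1/z_1=Dz_2$, the missing factor $v$ must satisfy $Dv=(n_1\,Dz_2)\,v$, which is the original problem with $(z_1,T)$ replaced by $(z_2,n_1)$, and we can iterate. To get such a $u_1$ we need a polynomial substitute for the exponential. Let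
$$\varepsilon(s)=\prod_{a=1}^{p-1}(1-a^{-1}s)^a\in\mathbb F_p[s].$$
Then $\varepsilon(0)=1$ and
$$\frac{\varepsilon'}{\varepsilon}=\sum_{a=1}^{p-1}\frac{-1}{1-a^{-1}s}=\sum_{a\in\mathbb F_p^*}\frac a{s-a}=\frac1{1-s^{p-1}}. \tag{2}$$
The last equality is a partial fraction expansion: the poles of $1/(1-s^{p-1})$ are the simple poles $a\in\mathbb F_p^*$, with residue $1/\big(-(p-1)a^{p-2}\big)=1/a^{p-2}=a$. From $\varepsilon'\equiv\varepsilon\bmod s^{p-1}$ one sees $\varepsilon(s)\equiv\sum_{m<p}s^m/m!\bmod s^p$. For $p=2$, $\varepsilon(s)=1+s$.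

**Definition.** In $\mathbb F_p[z][[T]]$ put $n_0=T$ and, for $i\ge1$,
$$s_i=\sum_{m\ge0}(z_in_{i-1})^{p^m},\qquad n_i=-s_i^p,\qquad u_i=\prod_{j=1}^i\varepsilon(s_j),\qquad u=\prod_{j\ge1}\varepsilon(s_j).$$

By construction $s_i-s_i^p=z_in_{i-1}$. By induction $s_i,n_i\in\mathbb F_p[z_1,\ldots,z_i][[T]]$, $s_i\in(T^{p^{i-1}})$ and $n_i\in(T^{p^i})$. Also $s_i\neq0$, because $n_{i-1}\ne0$ and $z_in_{i-1}$ is the part of lowest $T$-order. As $\varepsilon(s_j)\in1+(T^{p^{j-1}})$, the product $u$ converges $T$-adically, and $u\in1+(T)$ is a unit of $\mathbb F_p[z][[T]]$.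

**Lemma 1.** Extend $D$ to $\mathbb F_p(z)[[T]]$ coefficientwise, with $DT=0$. Then
$$Du_i=\Big(T-\frac{n_i}{z_1\cdots z_i}\Big)u_i,\qquad Du=Tu,$$
and setting $z_j=0$ for all $j>i$ turns $u$ into $u_i$.

*Proof.* Each $n_j$ is $T$ or minus a $p$-th power, so $Dn_j=0$. Also $D(s_j^p)=0$, hence
$$Ds_j=D(s_j-s_j^p)=D(z_jn_{j-1})=\frac{n_{j-1}}{z_1\cdots z_{j-1}}.$$
By (2) and $1/(1-s_j^{p-1})=s_j/(s_j-s_j^p)=s_j/(z_jn_{j-1})$,
$$\frac{D\varepsilon(s_j)}{\varepsilon(s_j)}=\frac{n_{j-1}}{z_1\cdots z_{j-1}}\cdot\frac{s_j}{z_jn_{j-1}}=\frac{s_j}{z_1\cdots z_j}=\frac{z_jn_{j-1}+s_j^p}{z_1\cdots z_j}=\frac{n_{j-1}}{z_1\cdots z_{j-1}}-\frac{n_j}{z_1\cdots z_j}.$$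
Summing over $j=1,\ldots,i$ telescopes to the first formula. Letting $i\to\infty$ gives $Du=Tu$, because $n_i\in(T^{p^i})$ and $D$ is $T$-adically continuous. Finally, setting $z_j=0$ for all $j>i$ sends $s_j$ to $0$ for $j>i$, since each term of $s_j$ contains the factor $z_j$. It leaves $s_1,\ldots,s_i$ unchanged. As $\varepsilon(0)=1$, $u$ becomes $u_i$. $\square$

*Check for $p=2$.* Modulo $T^3$: $s_1\equiv z_1T+z_1^2T^2$, $n_1\equiv z_1^2T^2$, $s_2\equiv z_1^2z_2T^2$, so
$$u\equiv(1+s_1)(1+s_2)\equiv1+z_1T+(z_1^2+z_1^2z_2)T^2 .$$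
Indeed $D(z_1^2+z_1^2z_2)=z_1$ and $Dz_1=1$. We recover the solutions of $\delta^3y=0$ up to adding constants.

## 6. Algebraicity of power series and of matrix Artin–Schreier solutions

**Lemma 2.** $\delta K\subseteq K$, and $K/k(x)$ is separable.

*Proof.* Let $f\in K$, and let $0\ne Q\in k[x,Y]$ with $Q(x,f)=0$ and $d=\deg_YQ$ minimal. Suppose $\partial_YQ=0$. Then only powers $Y^{pm}$ occur. As $k$ is perfect, each monomial is $c\,x^{a+pe}Y^{pm}=x^a(c^{1/p}x^eY^m)^p$ with $0\le a<p$, so $Q=\sum_{a=0}^{p-1}x^aq_a(x,Y)^p$ with $\deg_Yq_a\le d/p<d$. Now $\sum_ax^aq_a(x,f)^p=0$ with $q_a(x,f)^p\in k(\!(x^p)\!)$, and $1,x,\ldots,x^{p-1}$ are linearly independent over $k(\!(x^p)\!)$. So all $q_a(x,f)=0$. By minimality of $d$ all $q_a=0$, hence $Q=0$, a contradiction. Thus $\partial_YQ\neq0$, and $\partial_YQ(x,f)\ne0$ by minimality; in particular $f$ is separable over $k(x)$. Applying $\delta$ to $Q(x,f)=0$ gives $\delta f=-x\,\partial_xQ(x,f)/\partial_YQ(x,f)\in K$. $\square$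

Next we need that matrix solutions of $X-X^p=B$ are algebraic over the entries of $B$. For $1\times1$ matrices this is obvious: $Y-Y^p-b$ has derivative $1$. For matrices one might try to apply a derivation $\Delta$ that kills $B$ and conclude $\Delta X=0$ from $\Delta(X^p)=0$. But $\Delta(X^p)$ need not vanish: for $p=2$ and $X=\begin{pmatrix}0&t\\1&0\end{pmatrix}$ we have $X^2=t\cdot1$, and $\Delta(X^2)=\Delta(t)\cdot1$. The remedy is to compute $\Delta(X^p)$ through $\operatorname{ad}(X)$ and to use that $X$ is nilpotent modulo $x$.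

**Lemma 3.** Let $R_0=k[z_1,\ldots,z_i][[x]]$ ($i\ge0$), let $F$ be a subfield of $\operatorname{Frac}R_0$, and let $X\in M_n(R_0)$ with $X^n\in xM_n(R_0)$. If all entries of $X-X^p$ lie in $F$, then all entries of $X$ are separable algebraic over $F$.

*Proof.* Let $E\subseteq\operatorname{Frac}R_0$ be the field generated over $F$ by the entries of $X$, and let $\Delta:E\to E$ be an $F$-derivation, applied to matrices entrywise. Then
$$0=\Delta(X-X^p)=\Delta X-\sum_{a=0}^{p-1}X^a(\Delta X)X^{p-1-a}.$$
Let $l,\rho$ be left and right multiplication by $X$ on $n\times n$ matrices. They commute. In $\mathbb F_p[l,\rho]$, with $l,\rho$ regarded as variables, $(l-\rho)\sum_al^a\rho^{p-1-a}=l^p-\rho^p=(l-\rho)^p$, so $\sum_al^a\rho^{p-1-a}=(l-\rho)^{p-1}$. With $\operatorname{ad}(X)=l-\rho$ we obtain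
$$\big(1-\operatorname{ad}(X)^{p-1}\big)(\Delta X)=0.$$
Modulo $x$ we have $l^n=\rho^n=0$, so $\operatorname{ad}(X)^{2n-1}\equiv0$. Since $p-1\ge1$, $\operatorname{ad}(X)^{p-1}$ is nilpotent modulo $x$. So $1-\operatorname{ad}(X)^{p-1}$, as an endomorphism of the free $R_0$-module $M_n(R_0)$, has determinant $\equiv1\bmod x$. This determinant is nonzero, and the endomorphism is injective on $M_n(\operatorname{Frac}R_0)$. Hence $\Delta X=0$, and $\Delta=0$ because $E$ is generated over $F$ by the entries of $X$. As $E/F$ is finitely generated without nonzero derivations, it is separable algebraic. $\square$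

## 7. The normal form $\delta H=AH-HN$ with algebraic $H$ and $N$

**Step 1. The $p$-curvature is a matrix, nilpotent at $x=0$.** The purpose of this step is to make $\sum P^{p^m}$ converge. Let $V=K^n$; by Lemma 2, $\nabla=\delta-A$ acts on $V$. For $f\in k(\!(x)\!)$, $\nabla(fv)=(\delta f)v+f\nabla v$, and by Leibniz
$$\nabla^p(fv)=\sum_j\binom pj(\delta^jf)\nabla^{p-j}v=(\delta^pf)v+f\nabla^pv=(\delta f)v+f\nabla^pv .$$
So $P=\nabla^p-\nabla$ satisfies $P(fv)=fPv$ and is a matrix. Since $\delta\mathcal O\subseteq\mathcal O$, $\nabla$ preserves $\mathcal O^n$, so $P\in M_n(\mathcal O)$. As a polynomial in $\nabla$, $P$ commutes with $\nabla$. Further, $\nabla(xv)=x(\nabla+1)v$, so $\nabla$ preserves $x\mathcal O^n$. As $\delta\mathcal O\subseteq x\mathcal O$, it induces $-A(0)$ on $k^n=\mathcal O^n/x\mathcal O^n$. Hence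
$$P(0)=(-A(0))^p+A(0)=A(0)-A(0)^p$$
(also for $p=2$, where signs do not matter). Its eigenvalues are $\lambda-\lambda^p=0$ with $\lambda\in\mathbb F_p$ an eigenvalue of $A(0)$. So $P(0)$ is nilpotent and $P^n\in xM_n(\mathcal O)$. This is where the hypothesis on the exponents enters.

**Step 2. Solve $S-S^p=P$ algebraically.** The purpose is to find the correction that kills the $p$-curvature. Put
$$S=\sum_{m\ge0}P^{p^m}\in M_n(k[[x]]).$$
It converges since $P^{p^m}\in x^{\lfloor p^m/n\rfloor}M_n(k[[x]])$. As powers of $P$ commute, $S^p=\sum_{m\ge0}P^{p^{m+1}}$, so $S-S^p=P$. The matrix $S(0)$ is a polynomial without constant term in the nilpotent $P(0)$, so it is nilpotent and $S^n\in xM_n(k[[x]])$. Lemma 3 with $i=0$ and $F=K$ shows that the entries of $S$ are algebraic over $K$. As they lie in $k(\!(x)\!)$, in which $K$ is algebraically closed, $S\in M_n(\mathcal O)$. On $k[[x]]^n$ the operator $\nabla$ is continuous and commutes with $P$, hence with $S$. Applied to the columns of the identity matrix this says $\delta S=AS-SA$,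 and this identity gives $\nabla S=S\nabla$ on all of $V$.

**Step 3. Decompose $V$ under $\nabla_0=\nabla+S$.** The purpose is to find a full set of algebraic solutions of the corrected system. Since $\nabla$ and $S$ commute,
$$\nabla_0^p-\nabla_0=(\nabla^p-\nabla)+(S^p-S)=P-P=0 .$$
Let $C=\{c\in K:\delta c=0\}=K\cap k(\!(x^p)\!)$. The operator $\nabla_0$ is $C$-linear and killed by $T^p-T=\prod_{a\in\mathbb F_p}(T-a)$, so $V=\bigoplus_{a\in\mathbb F_p}\ker(\nabla_0-a)$. From $\nabla_0(xv)=x(\nabla_0+1)v$ we see that multiplication by $x$ maps $\ker(\nabla_0-a)$ bijectively onto $\ker(\nabla_0-a-1)$. With $V_0=\ker\nabla_0$,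
$$V=\bigoplus_{a=0}^{p-1}x^aV_0,\qquad\text{and likewise}\qquad K=\bigoplus_{a=0}^{p-1}x^aC,$$
the latter by the same argument for $V=K$, $\nabla_0=\delta$, where $\delta^p=\delta$.

*A $C$-basis $(v_j)$ of $V_0$ is a $K$-basis of $V$.* It spans, since $V=\sum x^aV_0$. If $\sum_jf_jv_j=0$, write $f_j=\sum_ax^ac_{ja}$ with $c_{ja}\in C$. Then $\sum_ax^a\big(\sum_jc_{ja}v_j\big)=0$, and directness gives $\sum_jc_{ja}v_j=0$ for each $a$, so all $c_{ja}=0$. In particular $\dim_CV_0=n$.

**Step 4. Choose a lattice in $V_0$ on which $S$ is integral.** The purpose is to make $N$ a matrix of power series that is nilpotent modulo $x^p$, so that it can be substituted into $u$. Since $S$ commutes with $\nabla_0$, it acts $C$-linearly on $V_0$. Its characteristic polynomial $\chi$ on $V_0$ equals that on $V$, because a basis of $V_0$ is one of $V$. So $\chi\in C[T]\cap k[[x]][T]$, and $\chi\equiv T^n\bmod x$ as $S(0)$ is nilpotent. Let $\mathcal O_C=C\cap k[[x^p]]$, a discrete valuation ring with uniformizer $x^p$ and fraction field $C$.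 As $C\cap k[[x]]=\mathcal O_C$, we get $\chi\in\mathcal O_C[T]$. An element of $C$ divisible by $x$ in $k[[x]]$ lies in $x^p\mathcal O_C$, so $\chi\equiv T^n\bmod x^p$.

Let $\Lambda_0$ be the $\mathcal O_C$-span of a $C$-basis of $V_0$ and $\Lambda=\sum_{j<n}S^j\Lambda_0$. By Cayley–Hamilton, $S^n$ is an $\mathcal O_C$-combination of $1,S,\ldots,S^{n-1}$, so $S\Lambda\subseteq\Lambda$. As $\Lambda$ is finitely generated, torsion-free, and spans $V_0$, it is free of rank $n$. Let the columns of $H$ be an $\mathcal O_C$-basis of $\Lambda$. This is a $C$-basis of $V_0$, hence a $K$-basis of $V$, so $H\in GL_n(K)$. Let $N$ be the matrix of $S$ in it. Its characteristic polynomial is $\chi\equiv T^n\bmod x^p$, so Cayley–Hamilton gives $N^n\in x^pM_n(\mathcal O_C)$. Altogether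
$$SH=HN,\qquad N\in M_n(\mathcal O_C),\qquad N^n\in x^pM_n(\mathcal O_C),\qquad\delta N=0, \tag{3}$$
and $\nabla_0H=0$, that is $\delta H-AH+SH=0$, means
$$\delta H=AH-HN. \tag{4}$$
Multiplying $H$ by a power of the constant $x^p$ changes neither (3) nor (4), so we may assume $H\in M_n(\mathcal O)$.

*Two examples.* For $y'=y$ we have $P=-x^p$. With $\sigma=\sum_{m\ge0}x^{p^m}$, so $\sigma-\sigma^p=x$, we get $S=N=-\sigma^p$. One may take $H=\varepsilon(\sigma)$: since $\delta\sigma=x$, (2) gives $\delta H/H=x\,\sigma/(\sigma-\sigma^p)=\sigma=x+\sigma^p=x-N$. For a constant nilpotent $A\in M_n(k)$ we have $P=A-A^p$ and $S=\sum(A-A^p)^{p^m}=A$ by telescoping. So $\nabla_0=\delta$, and one may take $H=1$, $N=A$.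

## 8. The solution $Y=H\,u(N)$ and its projections

**Step 1. Substitute $N$ into $u$.** This step produces the solution. By (3), $N^m\in x^{p\lfloor m/n\rfloor}M_n(k[[x^p]])$. So for $f=\sum f_mT^m\in\mathbb F_p[z][[T]]$ the series $f(N)=\sum f_mN^m$ converges $x$-adically, and each coefficient of a power of $x$ is a finite sum. Hence $f\mapsto f(N)$ is a ring homomorphism $\mathbb F_p[z][[T]]\to M_n(k[z][[x]])$, and likewise $\mathbb F_p(z)[[T]]\to M_n(k(z)[[x]])$. Since $\delta N=0$ and $\delta$ is continuous, $\delta(f(N))=\sum(Df_m)N^m=(Df)(N)$. Put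
$$Y=H\,u(N)\in M_n(k[z][[x]]).$$
By (4) and $Du=Tu$,
$$\delta Y=(AH-HN)\,u(N)+H\,N\,u(N)=AY.$$
Since $\det H\ne0$ and $u$ is a unit, $u(N)$ is invertible and $\det Y\neq0$.

**Step 2. The projections are algebraic.** The map $\pi_i$ is a continuous ring homomorphism fixing the entries of $H$ and $N$, so by Lemma 1
$$\pi_i(Y)=H\,u_i(N)=H\prod_{j=1}^i\varepsilon(S_j),\qquad S_j:=s_j(N).$$
Put $N_j:=n_j(N)$, so $N_0=N$ and
$$S_j-S_j^p=z_jN_{j-1},\qquad N_j=-S_j^p.$$
We show by induction that the entries of $N_j$, and for $j\ge1$ those of $S_j$, are separable algebraic over $k(x,z_1,\ldots,z_j)$. For $N_0=N$ this holds because its entries lie in $K$ (Lemma 2). Let it hold for $N_{j-1}$. The entries of $S_j$ lie in $R_0=k[z_1,\ldots,z_j][[x]]$. As $s_j\in T\,\mathbb F_p[z_1,\ldots,z_j][[T]]$, we have $S_j=N\,g(N)$ with $g\in\mathbb F_p[z_1,\ldots,z_j][[T]]$, so $S_j^n=N^ng(N)^n\in xM_n(R_0)$. Let $F\subseteq\operatorname{Frac}R_0$ be the field generated over $k(x,z_1,\ldots,z_j)$ by the entries of $N_{j-1}$. It is separable algebraic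 over $k(x,z_1,\ldots,z_j)$ and contains the entries of $S_j-S_j^p=z_jN_{j-1}$. By Lemma 3 the entries of $S_j$ are separable algebraic over $F$, hence over $k(x,z_1,\ldots,z_j)$, and so are those of $N_j=-S_j^p$. This completes the induction. The entries of $H$ lie in $K$ and $\varepsilon$ is a polynomial, so all entries of $\pi_i(Y)$ are separable algebraic over $k(x,z_1,\ldots,z_i)$. This proves Theorem 1.

**Step 3. The congruence in Theorem 2(a).** The properties of $H$ and $N$ are those of Section 7. As $\varepsilon(s_j)\in1+(T^{p^i})$ for $j>i$, we have $u-u_i\in(T^{p^i})$. Since $N^{p^i}\in x^{p\lfloor p^i/n\rfloor}M_n(k[[x]])$ and $H$ has power series entries, $Y-\pi_i(Y)=H(u-u_i)(N)\equiv0\bmod x^{p\lfloor p^i/n\rfloor}$. $\square$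

*Example.* For $y'=y$ we get $y=\varepsilon(\sigma)\,u(-\sigma^p)$. For $p=2$: $N=x^2+x^4+\cdots$, $s_1(N)=z_1x^2+(z_1+z_1^2)x^4+\cdots$, $s_2(N)=z_1^2z_2x^4+\cdots$, so
$$y=(1+x+x^2+x^4+\cdots)(1+s_1)(1+s_2)\cdots=1+x+(1+z_1)x^2+z_1x^3+(1+z_1^2+z_1^2z_2)x^4+\cdots,$$
as announced in Section 3. For $\delta^ny=0$ we get $Y=u(A)$, where $A$ has ones on the superdiagonal. Its first row consists of the coefficients of $1,T,\ldots,T^{n-1}$ in $u$.

## 9. Nilpotency of $P$ and of $D$: proof of Theorem 2(b)

Write $F_r=k(z_1,\ldots,z_r)$.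

**Step 1. (i)⇒(ii): if $P^{p^r}=0$, the construction uses only $z_1,\ldots,z_r$.** $S$ is $P$ times a convergent power series in $P$, so $S^{p^r}=0$, and $N=H^{-1}SH$ satisfies $N^{p^r}=0$. For $j>r$ we have $s_j\in(T^{p^{j-1}})\subseteq(T^{p^r})$, so $s_j(N)=0$. For $j\le r$, $s_j(N)$ is a polynomial in $N$ with coefficients in $\mathbb F_p[z_1,\ldots,z_j]$. So $Y=H\prod_{j\le r}\varepsilon(s_j(N))\in M_n(\mathcal O[z_1,\ldots,z_r])$, with $\det Y\ne0$ by Section 8.

**Step 2. (ii)⇒(iii).** $\mathcal O[z_1,\ldots,z_r]$ lies in the field $F_r(\!(x)\!)$, where a nonzero determinant means invertibility.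

**Step 3. $D^{p^r}=0$ on $F_r$.** This is the key to (iii)⇒(i): few variables force $D$ to be nilpotent of small order. For $1\le i\le r$ let $\Delta_i$ be the $k$-derivation of $F_r$ with
$$\Delta_iz_j=0\ (j<i),\qquad\Delta_iz_i=1,\qquad\Delta_iz_j=\frac1{z_i\cdots z_{j-1}}\ (j>i),$$
and put $\Delta_{r+1}=0$. Then $\Delta_1=D|_{F_r}$ (for $r=0$ both are $0$ on $k$). On generators one checks
$$\eta:=z_i\Delta_i=z_i\partial_{z_i}+\Delta_{i+1}:$$
both sides kill $z_j$ for $j<i$, send $z_i$ to $z_i$, and send $z_j$ for $j>i$ to $1/(z_{i+1}\cdots z_{j-1})$, which is $1$ for $j=i+1$. The two summands commute: their commutator is a derivation, it kills $z_j$ for $j\le i$ as $\Delta_{i+1}$ kills these, and it kills $z_j$ for $j>i$ since $\Delta_{i+1}z_j$ does not involve $z_i$. Also $(z_i\partial_{z_i})^p=z_i\partial_{z_i}$, as both are derivations that agree on generators. So $\eta^p-\eta=\Delta_{i+1}^p-\Delta_{i+1}$.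

As operators, $\eta z_i^{-m}=z_i^{-m}(\eta-m)$, since $\eta z_i=z_i$ as elements. Moving all factors $z_i^{-1}$ to the left,
$$\Delta_i^p=(z_i^{-1}\eta)^p=z_i^{-p}(\eta-p+1)\cdots(\eta-1)\eta=z_i^{-p}(\eta^p-\eta)=z_i^{-p}(\Delta_{i+1}^{p-1}-1)\Delta_{i+1}.$$
The three factors on the right commute, because $\Delta_{i+1}z_i=0$. Therefore $\Delta_{i+1}^{p^{r-i}}=0$ implies $\Delta_i^{p^{r-i+1}}=0$. Starting from $\Delta_{r+1}=0$ (the case $i=r$) and descending to $i=1$, we get $D^{p^r}=0$ on $F_r$. For instance, for $p=2$: $Dz_2=z_1^{-1}$, $D^2z_2=z_1^{-2}$, $D^3z_2=0$.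

**Step 4. (iii)⇒(i): transfer the nilpotency from $D$ to $P$.** Let $\tau=\delta^p-\delta$, a derivation of $\mathcal R$. Since $D,\theta$ commute and $\theta^p=\theta$,
$$\tau=D^p-D=(D^{p-1}-1)D.$$
So $\tau=0$ on $k(\!(x)\!)$, and by Step 3, $\tau^{p^r}=0$ on $F_r(\!(x)\!)$. On $\mathcal R^n$, Leibniz gives $(\nabla^p-\nabla)(fv)=\tau(f)v+f(\nabla^p-\nabla)v$. On the standard basis vectors $\nabla^p-\nabla$ is $P$, so $\nabla^p-\nabla=\tau+P$ with $\tau$ acting coordinatewise. If $\nabla Y=0$, then $\tau Y=-PY$. As $\tau P=0$, $\tau(PY)=P\,\tau Y$, and by induction $\tau^mY=(-P)^mY$. For $Y\in GL_n(F_r(\!(x)\!))$ and $m=p^r$ this reads $0=(-P)^{p^r}Y$. As $Y$ is invertible, $P^{p^r}=0$. $\square$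

## 10. Solutions that are themselves algebraic: proof of Theorem 2(c)

**Step 1. Sufficiency.** If the $n\times n$ matrix $P$ is nilpotent, then $P^n=0$, so $P^{p^r}=0$ for $r=\lceil\log_pn\rceil$. By (b) there is a solution matrix with entries in $\mathcal O[z_1,\ldots,z_r]$ and nonzero determinant; its entries are algebraic over $k(x,z_1,\ldots,z_r)$.

**Step 2. An algebraic element involves no new variables.** This turns algebraicity into condition (iii) of (b).

**Claim.** For $r\ge0$, every $f\in\mathcal R$ algebraic over $F_r(\!(x)\!)$ lies in $F_r(\!(x)\!)$.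

*Proof.* Suppose some coefficient $f_m$ of $f$ is not in $F_r$. Let $t$ be minimal with $f_m\in F_t$; then $t>r$ and $f_m\notin F_{t-1}$. Write $f_m=a(z_t)/b(z_t)$ with polynomials $a,b$ over $F_{t-1}$, $b\neq0$. For $e\ge1$ let $\sigma_e$ be the automorphism of $\mathcal R$ acting on coefficients by $z_t\mapsto z_t+z_{t+1}^e$ and fixing the other $z_l$; its inverse is given by $z_t\mapsto z_t-z_{t+1}^e$. It fixes $F_r(\!(x)\!)$ elementwise because $t>r$. So all $\sigma_e(f)$ are roots in the field $\mathcal R$ of one nonzero polynomial. Hence there is an infinite set of $e$ for which $\sigma_e(f)$ is the same element, and for these $e$ also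
$$\frac{a(z_t+z_{t+1}^e)}{b(z_t+z_{t+1}^e)}=v$$
with one $v\in k(z)$. The polynomial $a(W)-v\,b(W)\in k(z)[W]$ has the infinitely many roots $W=z_t+z_{t+1}^e$, so it is zero. Comparing at a nonzero coefficient $b_l$ of $b$ gives $v=a_l/b_l\in F_{t-1}$. Since $a=vb$, $f_m=a(z_t)/b(z_t)=v\in F_{t-1}$, a contradiction. $\square$

**Step 3. Necessity.** Let $Y\in GL_n(\mathcal R)$ be a solution matrix with entries algebraic over $k(x,z_1,z_2,\ldots)$. Its finitely many entries are algebraic over $k(x,z_1,\ldots,z_r)\subset F_r(\!(x)\!)$ for some $r$. By the claim $Y\in GL_n(F_r(\!(x)\!))$, and (b) gives $P^{p^r}=0$.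

**Step 4. Optimality of $r=\lceil\log_pn\rceil$.** For $\delta^ny=0$ the matrix $A$ is a constant nilpotent Jordan block of size $n$, and $P=A-A^p=A(1-A^{p-1})$ with $1-A^{p-1}$ invertible and commuting with $A$. So $P$ has nilpotency index exactly $n$. By (b), a solution matrix in $GL_n(F_s(\!(x)\!))$ exists if and only if $p^s\ge n$, that is, $s\ge\lceil\log_pn\rceil$. By the claim, the same bound holds for solution matrices with entries algebraic over $k(x,z_1,\ldots,z_s)$. It also holds for the scalar equation. The field $F_s(\!(x)\!)$ is $\delta$-stable, so $n$ solutions in it that are linearly independent over the constants give the solution matrix $(\delta^my_j)_{0\le m<n,\,1\le j\le n}$ over it. By the independence statement of Section 2, this matrix is invertible. $\square$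

For $y'=y$ the $p$-curvature is $-x^p$, which is not nilpotent. By (c), no nonzero solution of $y'=y$ in $\mathcal R$ is algebraic over $k(x,z_1,z_2,\ldots)$, although all projections of $\varepsilon(\sigma)\,u(-\sigma^p)$ are algebraic.
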